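\title{Aperiodicity is strictly stronger than uniqueness of the pseudo-expectation}

\begin{abstract}
An aperiodic inclusion $A\subseteq B$ of unital $C^*$-algebras has a unique pseudo-expectation. We show that the converse is false. There is a counterexample in which $A$ is the CAR algebra $M_{2^\infty}$ and $B$ is separable, and there is one in which the unique pseudo-expectation is moreover a faithful conditional expectation. We also determine the algebras $A$ over which no counterexample exists: they are exactly those that have an essential type~I ideal.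
\end{abstract}

\section{The question and the results}\label{sec:intro}

A \emph{$C^*$-inclusion} is an inclusion $A\subseteq B$ of $C^*$-algebras with $1_A=1_B$. A map is \emph{ucp} if it is unital and completely positive. A \emph{conditional expectation} for $A\subseteq B$ is a ucp map $E\colon B\to A$ with $E(a)=a$ for $a\in A$; it is \emph{faithful} if $E(x^*x)=0$ implies $x=0$. To extend the identity map of $A$ to $B$ one needs room in the target, and one gains this room by replacing the target $A$ by Hamana's \emph{injective envelope} $I(A)$. This is a $C^*$-algebra containing $A$ as a unital $C^*$-subalgebra, and we use only the following two of its properties. (An \emph{operator system} is a self-adjoint linear subspace of a unital $C^*$-algebra that contains the unit.)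
\begin{itemize}
\item \emph{Injectivity.} If $S\subseteq S'$ are operator systems with the same unit, every ucp map $S\to I(A)$ extends to a ucp map $S'\to I(A)$.
\item \emph{Rigidity.} A ucp map $I(A)\to I(A)$ that fixes every element of $A$ is the identity.
\end{itemize}

\begin{definition}
A \emph{pseudo-expectation} for $A\subseteq B$ is a ucp map $\Phi\colon B\to I(A)$ with $\Phi(a)=a$ for all $a\in A$.
\end{definition}

By injectivity, pseudo-expectations always exist; the question is whether there is only one. Conditional expectations are the pseudo-expectations with range in $A$. If $A$ is itself injective, there is a ucp map $I(A)\to A$ fixing $A$, which is the identity by rigidity; so $I(A)=A$ and the two notions coincide. Every pseudo-expectation is contractive and is an $A$-bimodule map, $\Phi(axa')=a\Phi(x)a'$; see (F1) and (F2) below.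

A $C^*$-subalgebra $D\subseteq A$ is \emph{hereditary} if $a\in A$, $d\in D$ and $0\le a\le d$ imply $a\in D$. Let $\mathbb{H}(A)$ be the set of nonzero hereditary $C^*$-subalgebras of $A$, and let $D^1_+$ be the set of positive elements of norm one in $D$.

\begin{definition}
The inclusion $A\subseteq B$ is \emph{aperiodic} if for all $b\in B$, $D\in\mathbb{H}(A)$ and $\varepsilon>0$ there are $d\in D^1_+$ and $a\in A$ with $\|dbd-a\|<\varepsilon$.
\end{definition}

Hereditary subalgebras are the ``regions'' of $A$: for $A=C(X)$ they are the algebras $C_0(U)$ with $U\subseteq X$ open. Aperiodicity says that inside every region one can cut $b$ down, without cutting everything away, to an element that is almost in $A$. This constrains pseudo-expectations. If $\|dbd-a\|<\varepsilon$, then $d\Phi(b)d-a=\Phi(dbd-a)$ has norm less than $\varepsilon$, so any two pseudo-expectations satisfy $\|d(\Phi(b)-\Phi'(b))d\|<2\varepsilon$. Indeed, by a theorem of Kwa\'sniewski and Meyer, every aperiodic $C^*$-inclusion has a unique pseudo-expectation. The following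 question comes from \cite{Zarikian}.

\begin{quote}
\emph{Is every $C^*$-inclusion with a unique pseudo-expectation aperiodic?}
\end{quote}

The simplest cases suggest that it is. The algebra $\mathbb{C}^n$ is injective, because states extend. For $A=\mathbb{C}$, pseudo-expectations are the states of $B$; if $\omega$ is the only state, then $b-\omega(b)1$ is annihilated by all states for each $b=b^*$, so $B=\mathbb{C}$. Aperiodicity also means $B=\mathbb{C}$, since $d=1$ is the only choice. For the diagonal matrices $A\cong\mathbb{C}^n$ in $B=M_n$, a pseudo-expectation satisfies $\Phi(e_{ij})=e_{ii}\Phi(e_{ij})e_{jj}=0$ for $i\neq j$, so it is unique; and the inclusion is aperiodic, since every $D\in\mathbb{H}(A)$ contains some $e_{ii}$, and $e_{ii}be_{ii}\in\mathbb{C}e_{ii}$. We shall see that the two properties agree whenever $A$ is abelian. In general they do not.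

We write $|\alpha\rangle\langle\beta|$ for the operator $v\mapsto\langle v,\beta\rangle\alpha$; inner products are linear in the first variable. The CAR algebra $M_{2^\infty}=\bigotimes_1^\infty M_2$ is separable, simple and nuclear.

\begin{theorem}\label{thm:car}
Let $A=M_{2^\infty}$, let $\sigma$ be a faithful unital representation of $A$ on a separable Hilbert space $H$, and let $(\xi_n)_{n\in\mathbb{N}}$ be dense in the unit sphere of $H$. On $\bigoplus_n H$ put
\[
\rho=\bigoplus_n\sigma,\qquad T=\bigoplus_n|\xi_n\rangle\langle\xi_n|,\qquad B=C^*(\rho(A),T).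
\]
Then $A\cong\rho(A)\subseteq B$ has a unique pseudo-expectation but is not aperiodic.
\end{theorem}

The algebra $B$ is separable, being generated by $A$ and one more element. The second theorem says which algebras $A$ admit such an example. Ideals are closed and two-sided; essential and type~I ideals are recalled in Section~\ref{sec:typeI}.

\begin{theorem}\label{thm:class}
For a unital $C^*$-algebra $A$ the following are equivalent.
\begin{itemize}
\item[(a)] Every $C^*$-inclusion $A\subseteq B$ with a unique pseudo-expectation is aperiodic.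
\item[(b)] Every nonzero ideal of $A$ contains a nonzero abelian hereditary $C^*$-subalgebra of $A$.
\item[(c)] $A$ has an essential type~I ideal.
\end{itemize}
If \textup{(b)} fails and $A$ is separable, there is a separable $B\supseteq A$ such that $A\subseteq B$ has a unique pseudo-expectation and is not aperiodic.
\end{theorem}

In Theorem~\ref{thm:car} the pseudo-expectation annihilates the projection $T$, so it is far from faithful. The third theorem shows that faithfulness does not restore the equivalence.

\begin{theorem}\label{thm:faithful}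
Let $A=M_{2^\infty}$. There is a separable $C^*$-algebra $B\supseteq A$ such that $A\subseteq B$ is not aperiodic and has a unique pseudo-expectation, which is a faithful conditional expectation $E\colon B\to A$.
\end{theorem}

The source of the discrepancy is the following. A pseudo-expectation commutes with every map $x\mapsto\sum_{i=1}^N v_i^*xv_i$ with $v_i\in A$, whereas aperiodicity tests $B$ only with the one-term maps $x\mapsto dxd$. If $A$ is sufficiently noncommutative, there are operators $T\ge0$ that keep norm one under every compression $dTd$ but become arbitrarily small under averages $\sum v_i^*Tv_i$. Section~\ref{sec:tools} measures this gap by a single number $\mu(v)$, and Section~\ref{sec:car} exploits it for the CAR algebra. Sections~\ref{sec:ab}, \ref{sec:ba} and~\ref{sec:typeI} prove (a)$\Rightarrow$(b), (b)$\Rightarrow$(a) and (b)$\Leftrightarrow$(c) of Theorem~\ref{thm:class}, and Section~\ref{sec:faithful} proves Theorem~\ref{thm:faithful}.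

\section{Tools}\label{sec:tools}

We denote by $\mathbb{B}(H)$ the algebra of bounded operators on $H$. The following textbook facts are used throughout.
\begin{itemize}
\item[(F1)] A ucp map $\Phi$ between $C^*$-algebras is contractive, preserves adjoints, and satisfies the Schwarz inequality $\Phi(x)\Phi(x)^*\le\Phi(xx^*)$.
\item[(F2)] (Choi) If a ucp map $\Phi$ on $B$ restricts to a $*$-homomorphism on a unital $C^*$-subalgebra $A$, then $\Phi(axa')=\Phi(a)\Phi(x)\Phi(a')$ for $a,a'\in A$, $x\in B$.
\item[(F3)] (Arveson) $\mathbb{B}(H)$ is injective. In particular $I(M_n)=M_n$.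
\item[(F4)] A positive functional of norm one on a $C^*$-subalgebra of a unital $C^*$-algebra $B$ extends to a state of $B$. For $y=y^*\in B$ there is a state $\omega$ of $B$ with $|\omega(y)|=\|y\|$.
\item[(F5)] A hereditary subalgebra $D$ of $A$ satisfies $DAD\subseteq D$. Ideals are hereditary; a hereditary subalgebra of a hereditary subalgebra of $A$ is hereditary in $A$; an ideal of an ideal of $A$ is an ideal of $A$. For $x\in A_+$, the set $\operatorname{her}(x)=\overline{xAx}$ is a hereditary subalgebra, nonzero if $x\ne0$, and contained in every hereditary subalgebra that contains $x$.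
\item[(F6)] For an ideal $L$ of $A$, the annihilator $L^\perp=\{a\in A: aL=0\}$ is an ideal and $L\cap L^\perp=0$.
\end{itemize}

The first lemma lets us pass to a region on which a positive element is bounded below.

\begin{lemma}\label{lem:corner}
Let $z\in A_+$, let $s>0$, put $g=(z-s)_+$, and let $\phi$ be a continuous real function on the spectrum of $z$ with $\phi(t)\ge0$ for $t>s$. Then $x^*\phi(z)x\ge0$ for all $x\in\operatorname{her}(g)$.
\end{lemma}

\begin{proof}
By functional calculus $g\phi(z)g\ge0$. For $x=gag$ we have $x^*\phi(z)x=(ag)^*\,g\phi(z)g\,(ag)\ge0$, and the inequality passes to norm limits.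
\end{proof}

The next two lemmas are our criteria for uniqueness and for the failure of aperiodicity.

\begin{lemma}\label{lem:unique}
Let $B=C^*(A,T)$ with $T\ge0$. If $\Phi(T)=0$ for every pseudo-expectation $\Phi$, then the pseudo-expectation is unique.
\end{lemma}

\begin{proof}
For $x\in B$, (F1) gives
\[
\Phi(Tx)\Phi(Tx)^*\le\Phi(Txx^*T)\le\|x\|^2\,\Phi(T^2)\le\|x\|^2\|T\|\,\Phi(T)=0 .
\]
A word in $A\cup\{T\}$ that contains $T$ has the form $aTx$ with $a\in A$, $x\in B$, and $\Phi(aTx)=a\Phi(Tx)=0$. These words and $A$ span a dense subspace of $B$, on which $\Phi$ is therefore determined.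
\end{proof}

\begin{lemma}\label{lem:notaper}
Let $\Phi$ be a pseudo-expectation for $A\subseteq B$, let $b\in B$ and $D\in\mathbb{H}(A)$. If $\Phi(b)=0$ and $\|dbd\|\ge1$ for all $d\in D^1_+$, then $A\subseteq B$ is not aperiodic.
\end{lemma}

\begin{proof}
Suppose $\|dbd-a\|<\frac12$ with $d\in D^1_+$, $a\in A$. Since $\Phi(dbd-a)=d\Phi(b)d-a=-a$, we get $\|a\|<\frac12$, hence $\|dbd\|<1$, a contradiction.
\end{proof}

So we look for $T\ge0$ that is annihilated by all pseudo-expectations and has norm one under all compressions. Direct sums of rank-one projections $|\xi\rangle\langle\xi|$ have the second property as soon as the vectors $\xi$ are dense in the unit sphere. To see how they behave under averages, define for $v=(v_1,\dots,v_N)\in A^N$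
\[
\mu(v)=\sup\Big\{\Big\|\sum_i c_iv_i^*\Big\| : c\in\mathbb{C}^N,\ \|c\|_2\le1\Big\}.
\]

\begin{lemma}\label{lem:rankone}
Let $\sigma$ be a representation of $A$ on $H$ and let $v\in A^N$. For $\alpha\in H$ define $W_\alpha\colon\mathbb{C}^N\to H$ by $W_\alpha c=\sum_ic_i\sigma(v_i)^*\alpha$. Then $\|W_\alpha\|\le\mu(v)\|\alpha\|$, the matrix $W_\alpha^*W_\alpha$ has entries $\langle\sigma(v_j)^*\alpha,\sigma(v_i)^*\alpha\rangle$, and
\[
\Big\|\sum_i\sigma(v_i)^*|\alpha\rangle\langle\beta|\sigma(v_i)\Big\|\le\mu(v)^2\|\alpha\|\|\beta\|\qquad(\alpha,\beta\in H).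
\]
\end{lemma}

\begin{proof}
The bound on $W_\alpha$ holds because $W_\alpha c=\sigma(\sum_ic_iv_i^*)\alpha$. We have $W_\beta^*u=(\langle u,\sigma(v_i)^*\beta\rangle)_i$, which gives the entries of $W_\alpha^*W_\alpha$ and shows that $W_\alpha W_\beta^*=\sum_i|\sigma(v_i)^*\alpha\rangle\langle\sigma(v_i)^*\beta|$ is the operator in the display.
\end{proof}

The number $\mu(v)^2$ should be compared with $\|\sum_iv_i^*v_i\|$, the size of the average of the identity. If $A=C(X)$, the two agree, since $\mu(v)=\sup_x\sup_c|\sum_ic_i\overline{v_i(x)}|=\sup_x(\sum_i|v_i(x)|^2)^{1/2}$. Then Lemma~\ref{lem:rankone} says nothing beyond $|\xi\rangle\langle\xi|\le1$ for a unit vector $\xi$. All our counterexamples come from families $v$ for which $\mu(v)^2$ is much smaller than $\|\sum_iv_i^*v_i\|$.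

\section{The counterexample over the CAR algebra}\label{sec:car}

The mechanism is visible already for matrices.

\begin{example}\label{ex:matrix}
Let $A=M_n$ act on $\mathbb{C}^n$, let $(\xi_m)$ be dense in the unit sphere, embed $A$ in $\ell^\infty(\mathbb{N},M_n)$ as the constant sequences, and put $T=(|\xi_m\rangle\langle\xi_m|)_m$, $B=C^*(A,T)$. Compressions do not shrink $T$: for $d\in A^1_+$ we have $\|dTd\|=\sup_m\|d\xi_m\|^2=1$. Averages do: with $v_{ij}=n^{-1/2}e_{ij}$ and the normalized trace $\operatorname{tr}$,
\[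
\psi(y):=\sum_{i,j}v_{ij}^*yv_{ij}=\frac1n\sum_{i,j}e_{ji}ye_{ij}=\frac1n\sum_{i,j}y_{ii}e_{jj}=\operatorname{tr}(y)1\qquad(y\in M_n),
\]
so that $\psi(1)=1$, while $\psi$ applied in each coordinate gives $\psi(T)=\frac1n1$. A pseudo-expectation $\Phi\colon B\to I(M_n)=M_n$ is a bimodule map, hence
\[
\operatorname{tr}(\Phi(T))1=\psi(\Phi(T))=\Phi(\psi(T))=\tfrac1n1 .
\]
Thus $\Phi(T)$ is a positive matrix of normalized trace $1/n$. For fixed $n\ge2$ this leaves many possibilities: the coordinate maps are pseudo-expectations and send $T$ to the projections $|\xi_m\rangle\langle\xi_m|$. But the constraint tightens as $n$ grows.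
\end{example}

If $A$ contains $M_n$ unitally for arbitrarily large $n$, the example suggests that $\Phi(T)$ has ``trace zero'' and hence vanishes. We have no faithful trace on $I(A)$ at our disposal, and rigidity must take its place. To use rigidity, the averaging maps must nearly fix $A$, unlike the map $\psi$ above, which collapses $M_n$ to the scalars. In the CAR algebra we achieve this by taking the matrix units from distant tensor factors.

Let $A=M_{2^\infty}$ and let $A_k\subseteq A$ be the product of the first $k$ factors, so that $\bigcup_kA_k$ is dense. Let $\{e^{(k)}_{ij}\}_{i,j\le2^k}$ be matrix units for the unital copy of $M_{2^k}$ formed by the factors $k+1,\dots,2k$, and let $v^{(k)}$ be the family of the $4^k$ elements $v^{(k)}_{ij}=2^{-k/2}e^{(k)}_{ij}$. On any $C^*$-algebra that contains $A$ unitally define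
\[
\psi_k(y)=\sum_{i,j}v_{ij}^{(k)*}\,y\,v_{ij}^{(k)} .
\]
Since $\psi_k(1)=2^{-k}\sum_{i,j}e^{(k)}_{jj}=1$, the map $\psi_k$ is ucp. It fixes $A_k$, which commutes with the $e^{(k)}_{ij}$; as the $\psi_k$ are contractive, $\psi_k(a)\to a$ in norm for every $a\in A$. The operator norm of the matrix $\sum c_{ij}e^{(k)}_{ji}$ is at most its Hilbert--Schmidt norm $\|c\|_2$, so
\begin{equation}\label{eq:mu}
\mu(v^{(k)})\le2^{-k/2}.
\end{equation}

\begin{lemma}\label{lem:rigid}
Let $A=M_{2^\infty}$ and $y\in I(A)$. If $\|\psi_k(y)\|\to0$, then $y=0$.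
\end{lemma}

We cannot take a limit of the maps $\psi_k$ on $I(A)$ directly. Injectivity manufactures a substitute for the limit, and rigidity identifies it.

\begin{proof}
Let $Q=\ell^\infty(\mathbb{N},I(A))/c_0(\mathbb{N},I(A))$. It contains $A$ unitally as the classes of constant sequences. By injectivity there is a ucp map $\theta\colon Q\to I(A)$ with $\theta([a,a,\dots])=a$ for $a\in A$. The map $\Psi(y)=\theta([(\psi_k(y))_k])$ is ucp on $I(A)$. For $a\in A$ the sequence $(\psi_k(a)-a)_k$ lies in $c_0$, so $\Psi(a)=a$. By rigidity $\Psi$ is the identity. If $\psi_k(y)\to0$, then $y=\Psi(y)=\theta(0)=0$.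
\end{proof}

\begin{corollary}\label{cor:average}
Let $A=M_{2^\infty}\subseteq B$ be a $C^*$-inclusion, $x\in B$ and $a\in A$. If $\|\psi_k(x)-a\|\to0$, then $\Phi(x)=a$ for every pseudo-expectation $\Phi$.
\end{corollary}

\begin{proof}
By the bimodule property, $\psi_k(\Phi(x)-a)=\Phi(\psi_k(x))-\psi_k(a)\to\Phi(a)-a=0$. Apply Lemma~\ref{lem:rigid}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:car}]
Identify $A$ with $\rho(A)$. The operator $\psi_k(T)$ is the direct sum of the operators $\sum_{i,j}\sigma(v^{(k)}_{ij})^*|\xi_n\rangle\langle\xi_n|\sigma(v^{(k)}_{ij})$, so $\|\psi_k(T)\|\le2^{-k}$ by Lemma~\ref{lem:rankone} and \eqref{eq:mu}. By Corollary~\ref{cor:average}, $\Phi(T)=0$ for every pseudo-expectation $\Phi$, and Lemma~\ref{lem:unique} gives uniqueness. For $d\in A^1_+$,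
\[
\|dTd\|=\sup_n\|\sigma(d)\xi_n\|^2=\|\sigma(d)\|^2=1,
\]
because $(\xi_n)$ is dense in the unit sphere and $\sigma$ is faithful. By Lemma~\ref{lem:notaper} with $D=A$, the inclusion is not aperiodic.
\end{proof}

Density of $(\xi_n)$ enters only in the last display, and a single unit vector $\xi$ would not do: among the projections $p_i=e^{(k)}_{ii}$, which sum to $1$, one satisfies $\|\sigma(p_i)\xi\|^2\le2^{-k}$.

\section{Counterexamples when (b) fails}\label{sec:ab}

For general $A$ the maps $\psi_k$ are not available, and both of their roles need a replacement. Lemma~\ref{lem:dominate} replaces Lemma~\ref{lem:rigid}: it uses rigidity to compare a positive element of $I(A)$ with a positive element of $A$. Lemma~\ref{lem:orth} replaces \eqref{eq:mu}: it produces families with $\mu$ small relative to $\|\sum a_i^*a_i\|$, and it is where the absence of abelian hereditary subalgebras is used.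

\begin{lemma}\label{lem:dominate}
Let $A$ be a unital $C^*$-algebra and $0\ne y\in I(A)_+$. There are $0\neq z\in A_+$ and $\gamma_1,\dots,\gamma_m\in A$ with $z\le\sum_j\gamma_j^*y\gamma_j$.
\end{lemma}

\begin{proof}
Suppose there are no such $z,\gamma_j$. We show that one can then set $y$ equal to zero by a ucp map fixing $A$, against rigidity. Let $S_0=\operatorname{span}AyA$ and $S=A+S_0\subseteq I(A)$, an operator system. For rows $\alpha,\beta\in M_{1,k}(A)$, the matrix $\alpha^*y\beta$ has entries $\alpha_p^*y\beta_q$; taking rows with one nonzero entry shows that every $Y\in M_k(S_0)$ has the form $Y=\sum_j\alpha_j^*y\beta_j$.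

\emph{Claim: if $X\in M_k(A)$, $Y\in M_k(S_0)$ and $X+Y\ge0$, then $X':=\operatorname{Re}X\ge0$.} From $(\alpha_j-\beta_j)^*y(\alpha_j-\beta_j)\ge0$ we get
\[
\operatorname{Re}Y=\tfrac12\sum_j(\alpha_j^*y\beta_j+\beta_j^*y\alpha_j)\le\tfrac12\sum_j(\alpha_j^*y\alpha_j+\beta_j^*y\beta_j).
\]
Since $X'+\operatorname{Re}Y=X+Y\ge0$, we obtain $-X'\le\sum_j\gamma_j^*y\gamma_j$ for certain rows $\gamma_j\in M_{1,k}(A)$. Let $X'_-\in M_k(A)$ be the negative part of $X'$ and multiply by $X'_-$ on both sides:
\[
Z:=(X'_-)^3\le\sum_j(\gamma_jX'_-)^*y(\gamma_jX'_-).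
\]
If $X'_-\ne0$, then $Z$ is a nonzero positive matrix, so some diagonal entry $Z_{pp}\in A_+$ is nonzero, and $Z_{pp}\le\sum_jg_j^*yg_j$, where $g_j\in A$ is the $p$-th entry of $\gamma_jX'_-$. This contradicts our assumption and proves the claim.

Let $a\in A$, $Y\in S_0$ with $a+Y=0$. The claim for $k=1$, applied to $\pm(a+Y)$ and $\pm i(a+Y)$, gives $\operatorname{Re}a=0=\operatorname{Re}(ia)$, so $a=0$. Hence $\theta\colon S\to A$, $\theta(a+Y)=a$, is a well-defined linear map; it is unital and preserves adjoints, since $S_0^*=S_0$. If $X+Y\ge0$ in $M_k(S)$, then $X+Y$ is self-adjoint, so its image $X$ under $\theta$ (applied entrywise) is self-adjoint, and $X=X'\ge0$ by the claim. Thus $\theta$ is ucp and fixes $A$. Extend it by injectivity to a ucp map $I(A)\to I(A)$. By rigidity the extension is the identity, so $y=\theta(y)=0$, a contradiction.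
\end{proof}

In $M_n$ the elements $a_i=e_{i1}$ satisfy $a_i^*a_k=\delta_{ik}e_{11}$, so $\|\sum_ia_i^*a_i\|=n$ while $\mu(a)=1$. The next lemma finds this pattern, for every $n$, in any algebra without abelian regions. We use Kadison's transitivity theorem in this form: if $\pi$ is an irreducible representation of $D$ on $H$, $\eta_1,\dots,\eta_n\in H$, and $S\in\mathbb{B}(H)$ is self-adjoint, there is $h=h^*\in D$ with $\pi(h)\eta_i=S\eta_i$ for all $i$; if $S$ is unitary, there is a unitary $u$ in the unitization of $D$ with $\pi(u)\eta_i=S\eta_i$.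

\begin{lemma}\label{lem:orth}
Let $D\ne0$ be a $C^*$-algebra without nonzero abelian hereditary subalgebras. For each $n$ there are $a_1,\dots,a_n\in D$ with $\|a_i\|\le1$, $a_i^*a_k=0$ for $i\ne k$, and $\|\sum_ia_i^*a_i\|\ge n$. Such a family satisfies $\mu(a)\le1$.
\end{lemma}

\begin{proof}
The last statement follows from $\|\sum_ic_ia_i^*\|^2=\|\sum_{i,k}c_i\overline{c_k}a_i^*a_k\|=\|\sum_i|c_i|^2a_i^*a_i\|\le\|c\|_2^2$.

For $i\ge1$ fix continuous functions $f_i\colon\mathbb{R}\to[0,1]$ supported in $(i-\frac12,i+\frac12)$ with $f_i(i)=1$. Then $f_if_k=0$ for $i\ne k$, and $f_i(0)=0$, so $f_i(h)\in D$ for $h=h^*\in D$.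

\emph{Case 1: $D$ has an irreducible representation $\pi$ of dimension at least $n$.} Let $\eta_1,\dots,\eta_n$ be orthonormal vectors. By transitivity there are $h=h^*\in D$ with $\pi(h)\eta_i=i\eta_i$ and unitaries $u_i$ in the unitization with $\pi(u_i)\eta_1=\eta_i$. Put $a_i=f_i(h)u_i\in D$. Then $\|a_i\|\le1$ and $a_i^*a_k=u_i^*f_i(h)f_k(h)u_k=0$ for $i\ne k$. Moreover $\pi(a_i)\eta_1=f_i(i)\eta_i=\eta_i$, so $\langle\pi(\sum_ia_i^*a_i)\eta_1,\eta_1\rangle=n$.

\emph{Case 2: all irreducible representations have dimension less than $n$.} We show that this contradicts the hypothesis. Let $m$ be the largest dimension, attained by $\pi_0$; then $\pi_0(D)=M_m$. Choose $h=h^*\in D$ with $\pi_0(h)=\operatorname{diag}(1,\dots,m)$ and $w_i\in D$ with $\pi_0(w_i)=e_{i,i+1}$, and put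
\[
x=f_1(h)w_1f_2(h)w_2\cdots w_{m-1}f_m(h).
\]
Then $\pi_0(x)=e_{11}e_{12}e_{22}\cdots e_{mm}=e_{1m}$, so $x\ne0$. Let $\pi$ be irreducible with $\pi(x)\ne0$. The operators $\pi(f_1(h)),\dots,\pi(f_m(h))$ are nonzero, because each is a factor of $\pi(x)$; they are positive with pairwise products zero, so their ranges are $m$ nonzero mutually orthogonal subspaces of a space of dimension at most $m$. Hence each has rank one, and so does $\pi(x)$. Thus $\pi(xx^*)$ has rank at most one for every irreducible $\pi$, and $\pi(\overline{xx^*Dxx^*})$ has dimension at most one. Irreducible representations separate the points of $D$, so all commutators in $\overline{xx^*Dxx^*}$ vanish. This is a nonzero abelian hereditary subalgebra of $D$.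
\end{proof}

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(b)} and of the last sentence of Theorem~\ref{thm:class}]
Suppose (b) fails, and let $L\ne0$ be an ideal containing no nonzero abelian hereditary subalgebra of $A$. We repeat the construction of Theorem~\ref{thm:car}, concentrated on $L$. Let $\sigma$ be a faithful nondegenerate representation of $L$ on $H$. It extends to a unital representation of $A$ by $\sigma(a)\sigma(l)\eta=\sigma(al)\eta$. The extension need not be faithful, so we add a faithful unital representation $\rho_0$ of $A$. Let $\Xi$ be the unit sphere of $H$ and put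
\[
\rho=\Big(\bigoplus_{\xi\in\Xi}\sigma\Big)\oplus\rho_0,\qquad T=\Big(\bigoplus_{\xi\in\Xi}|\xi\rangle\langle\xi|\Big)\oplus0,\qquad B=C^*(\rho(A),T).
\]
Identify $A$ with $\rho(A)$. If $A$ is separable, so is $B$, being generated by $A$ and $T$.

Let $\Phi$ be a pseudo-expectation and $y=\Phi(T)\ge0$. We record two properties of $y$. First, for $v\in A^N$, Lemma~\ref{lem:rankone} in each summand gives $\sum_iv_i^*Tv_i\le\mu(v)^2\,1$, and applying $\Phi$,
\begin{equation}\label{eq:ybound}
\sum_iv_i^*yv_i\le\mu(v)^2\,1 .
\end{equation}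
Second, if $r\in L^\perp$, then $\sigma(r)\sigma(L)H=0$, so $\sigma(r)=0$ by nondegeneracy; hence $Tr=0$ and $yr=\Phi(Tr)=0$.

Suppose $y\ne0$ and take $z,\gamma_j$ from Lemma~\ref{lem:dominate}. We first move $z$ into $L$. If $zL=0$, then $\gamma_jz\in L^\perp$ by (F6), and $z^3\le\sum_j(\gamma_jz)^*y(\gamma_jz)=0$, which is false. So $zl\ne0$ for some $l\in L$, hence $z^{1/2}l\ne0$ and $l^*zl\ne0$. Replace $z$ by $l^*zl$ and $\gamma_j$ by $\gamma_jl$, and rescale; we may then assume $z\in L_+$, $\|z\|=1$, $z\le\sum_j\gamma_j^*y\gamma_j$.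

Let $D=\operatorname{her}((z-\frac12)_+)$. By (F5), $D$ is nonzero, is contained in $L$, and has no nonzero abelian hereditary subalgebra. Lemma~\ref{lem:corner} with $\phi(t)=t-\frac12$ gives $x^*zx\ge\frac12x^*x$ for $x\in D$. Fix $n$ and take $a_1,\dots,a_n\in D$ from Lemma~\ref{lem:orth}. For each $j$ the family $(\gamma_ja_i)_i$ has $\mu\le\|\gamma_j\|$, because $\sum_ic_i(\gamma_ja_i)^*=(\sum_ic_ia_i^*)\gamma_j^*$. By \eqref{eq:ybound},
\[
\frac12\sum_ia_i^*a_i\le\sum_ia_i^*za_i\le\sum_j\sum_i(\gamma_ja_i)^*y(\gamma_ja_i)\le\sum_j\|\gamma_j\|^2\,1 .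
\]
Taking norms gives $n/2\le\sum_j\|\gamma_j\|^2$ for every $n$, which is absurd. So $\Phi(T)=0$ for all $\Phi$, and the pseudo-expectation is unique by Lemma~\ref{lem:unique}.

For $d\in L^1_+$ we have $\|dTd\|=\sup_{\xi\in\Xi}\|\sigma(d)\xi\|^2=1$, since $\sigma$ is faithful on $L$. By Lemma~\ref{lem:notaper} with $D=L$ the inclusion is not aperiodic, so (a) fails.
\end{proof}

\section{Two pseudo-expectations when (b) holds}\label{sec:ba}

We assume (b) and that $A\subseteq B$ is not aperiodic, and we construct two pseudo-expectations. For $A=\mathbb{C}$ the argument is this: some $b=b^*$ has distance $\varepsilon>0$ from the scalars, so the values of states at $b$ fill an interval of length $2\varepsilon$, and two states differ at $b$. In general we run this argument at each point $x$ of an abelian region $C_0(X)\subseteq A$, with the states extending the point evaluation $\delta_x$, and then assemble the states into ucp maps. First, aperiodicity concerns hereditary subalgebras while (b) concerns ideals.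

\begin{lemma}\label{lem:abelian}
If \textup{(b)} holds, every $D\in\mathbb{H}(A)$ contains an abelian $F\in\mathbb{H}(A)$.
\end{lemma}

\begin{proof}
Let $L=\overline{\operatorname{span}}\,ADA$ be the ideal generated by $D$, and let $F_0\subseteq L$ be a nonzero abelian hereditary subalgebra of $A$. If $F_0AD=0$, then $F_0L=0$, so $ff^*=0$ for all $f\in F_0$, which is false. Hence there is $c=fad\ne0$ with $f\in F_0$, $a\in A$, $d\in D$; this element transports commutativity from $F_0$ into $D$. By (F5), $c^*c\in DAD\subseteq D$ and $cAc^*\subseteq F_0AF_0\subseteq F_0$. For $s,t\in A$ put $u=csc^*$, $v=ctc^*$. Then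
\[
(c^*c\,s\,c^*c)(c^*c\,t\,c^*c)=(c^*uc)(c^*vc)=c^*(u\,cc^*\,v)\,c,
\]
which is symmetric in $s,t$ because $u,v,cc^*\in F_0$ commute. So $F=\operatorname{her}(c^*c)\subseteq D$ is abelian and nonzero.
\end{proof}

\begin{proof}[Proof of \textup{(b)}$\Rightarrow$\textup{(a)}]
\emph{Step 1: a self-adjoint witness.} States detect norms of self-adjoint elements, so we need aperiodicity to fail at some $b=b^*$. Suppose the condition holds for all self-adjoint elements. Let $b=b_1+ib_2$ with $b_1,b_2$ self-adjoint, $D\in\mathbb{H}(A)$ and $\eta\in(0,1)$. Choose $d_1\in D^1_+$, $a_1\in A$ with $\|d_1b_1d_1-a_1\|<\eta$. The algebra $D_2=\operatorname{her}((d_1-(1-\eta))_+)$ is nonzero and contained in $D$. On it $d_1$ acts almost as a unit: Lemma~\ref{lem:corner} with $\phi(t)=\eta^2-(1-t)^2$ gives $\|x-d_1x\|\le\eta\|x\|$ for $x\in D_2$. Choose $d_2\in(D_2)^1_+$, $a_2\in A$ with $\|d_2b_2d_2-a_2\|<\eta$. Then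
\begin{align*}
d_2bd_2-(d_2a_1d_2+ia_2)={}&(d_2-d_2d_1)b_1d_2+d_2d_1b_1(d_2-d_1d_2)\\
&+d_2(d_1b_1d_1-a_1)d_2+i(d_2b_2d_2-a_2)
\end{align*}
has norm at most $2\eta\|b_1\|+2\eta$. As $\eta$ is arbitrary, the condition holds for $b$, and the inclusion is aperiodic, contrary to assumption.

So there are $b=b^*\in B$, $D\in\mathbb{H}(A)$ and $\varepsilon>0$ with $\|dbd-a\|\ge\varepsilon$ for all $d\in D^1_+$, $a\in A$. By Lemma~\ref{lem:abelian} choose an abelian $F\in\mathbb{H}(A)$ with $F\subseteq D$, and write $F=C_0(X)$ with $X$ nonempty, locally compact and Hausdorff.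

\emph{Step 2: oscillation at every point.} For $x\in X$ let $K_x$ be the set of states of $B$ that restrict to $\delta_x$ on $F$. It is nonempty by (F4) and weak* compact. Let $M(x)$ and $m(x)$ be the maximum and the minimum of $\omega(b)$ over $\omega\in K_x$. We claim that $M(x)-m(x)\ge2\varepsilon$.

Suppose not, and let $c=\frac12(M(x)+m(x))$, so that $|\omega'(b-c)|<\varepsilon$ for all $\omega'\in K_x$. For each open $U\ni x$ choose $d_U\in C_c(U)$ with $0\le d_U\le1$ and $d_U(x)=1$. Then $d_U\in D^1_+$ and $cd_U^2\in A$, so $\|d_U(b-c)d_U\|\ge\varepsilon$. By (F4) there is a state $\sigma_U$ of $B$ with $|\sigma_U(d_U(b-c)d_U)|\ge\varepsilon$. The functionals $\omega_U=\sigma_U(d_U\,\cdot\,d_U)$ are positive with $\omega_U(1)\le1$; let $\omega$ be a weak* cluster point as $U$ shrinks to $x$. Then $\omega\ge0$, $\omega(1)\le1$ and $|\omega(b-c)|\ge\varepsilon$; in particular $\omega\ne0$, so $\omega(1)>0$. For $f\in F$,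
\[
|\omega_U(f)-f(x)\omega_U(1)|\le\|d_Ufd_U-f(x)d_U^2\|\le\sup_{U}|f-f(x)|\longrightarrow0,
\]
so $\omega(f)=f(x)\omega(1)$. Hence $\omega/\omega(1)\in K_x$ and $|\omega(b-c)|<\varepsilon\,\omega(1)\le\varepsilon$, a contradiction.

\emph{Step 3: a common gap.} The intervals $[m(x),M(x)]$ depend on $x$, and we need one gap that works for enough points. For $t\in\varepsilon\mathbb{Z}$ put $X_t=\{x: m(x)\le t,\ M(x)\ge t+\varepsilon\}$. If $t$ is the least multiple of $\varepsilon$ with $t\ge m(x)$, then $t+\varepsilon<m(x)+2\varepsilon\le M(x)$, so $x\in X_t$; and $|t|\le\|b\|+\varepsilon$. Thus finitely many $X_t$ cover $X$. A finite union of nowhere dense sets is nowhere dense, so for some $t$ the closure of $X_t$ contains a nonempty open set $V$. Then $Y=X_t\cap V$ is dense in $V$. Put $F'=C_0(V)$, an ideal of $F$; by (F5), $F'\in\mathbb{H}(A)$.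

In Steps 4 and 5 we fix an arbitrary family $(\omega_x)_{x\in Y}$ with $\omega_x\in K_x$ and build from it a pseudo-expectation $\Phi$.

\emph{Step 4: a ucp map for each point.} Let $(\rho_x,H_x,\eta_x)$ be the GNS triple of $\omega_x$ on $B$, let $L_x=\overline{\rho_x(A)\eta_x}$ with projection $P_x$, and put $\theta_x(y)=P_x\rho_x(y)|_{L_x}$ for $y\in B$. This is a ucp map. Since $L_x$ is invariant under $\rho_x(A)$, the restriction $\pi_x=\theta_x|_A$ is a unital representation of $A$ with cyclic vector $\eta_x$. We show that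
\begin{equation}\label{eq:rankoneF}
\pi_x(f)=f(x)|\eta_x\rangle\langle\eta_x|\qquad(f\in F).
\end{equation}
For $g\in F$, expanding the square and using $\omega_x|_F=\delta_x$ gives
\[
\|\pi_x(g)\eta_x-g(x)\eta_x\|^2=|g(x)|^2-|g(x)|^2-|g(x)|^2+|g(x)|^2=0 .
\]
Choose $f_0\in F$ with $f_0(x)=1$, so $\pi_x(f_0)\eta_x=\eta_x$. For $f\in F$ and $a\in A$ we have $faf_0\in F$, because $F$ is hereditary in $A$, and therefore $\pi_x(f)\pi_x(a)\eta_x=\pi_x(faf_0)\eta_x\in\mathbb{C}\eta_x$. So $\pi_x(f)$ has range in $\mathbb{C}\eta_x$, whence $\pi_x(f)=|\eta_x\rangle\langle\pi_x(f^*)\eta_x|=f(x)|\eta_x\rangle\langle\eta_x|$. From \eqref{eq:rankoneF} and $\langle\theta_x(b)\eta_x,\eta_x\rangle=\omega_x(b)$,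
\begin{equation}\label{eq:local}
\pi_x(f)\theta_x(b)\pi_x(f)=\omega_x(b)\,\pi_x(f)^2\qquad(f=f^*\in F).
\end{equation}

\emph{Step 5: assembling.} To return to $I(A)$ we want a ucp map on $B$ whose restriction to $A$ is a \emph{faithful} representation, so that it can be inverted. Let $\pi=\bigoplus_{x\in Y}\pi_x$, let $N=\overline{\operatorname{span}}\,AF'A$ be the ideal generated by $F'$, and let $Q=N\cap\ker\pi$. For $f,f'\in F'$, $a,a'\in A$ and $q\in Q$, the element $g=faqa'f'$ lies in $F'$ and $\pi_x(g)=0$ for $x\in Y$. By \eqref{eq:rankoneF}, $g$ vanishes on $Y$, and so $g=0$; this is where the density of $Y$ in $V$ is used. Hence $NQN=0$, so $qq^*q=0$ for $q\in Q$, and $Q=0$. Thus $\pi$ is faithful on $N$. To handle the rest of $A$, let $\pi'$ be the composition of $A\to A/N$ with a faithful unital representation of $A/N$ (omitted if $N=A$), and extend $\pi'$ to a ucp map $\theta'$ on $B$ by (F3). Put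
\[
\Theta=\Big(\bigoplus_{x\in Y}\theta_x\Big)\oplus\theta'\colon B\to\mathbb{B}(\mathcal{L}),\qquad\kappa=\Theta|_A=\pi\oplus\pi',
\]
where $\mathcal{L}$ is the direct sum of the Hilbert spaces involved. Then $\kappa$ is a unital $*$-homomorphism with kernel $\ker\pi\cap N=0$. Extend $\kappa^{-1}\colon\kappa(A)\to A\subseteq I(A)$ by injectivity to a ucp map $\Delta\colon\mathbb{B}(\mathcal{L})\to I(A)$. Then $\Phi=\Delta\circ\Theta$ is a pseudo-expectation. Let $f=f^*\in F'$ and $s\in\mathbb{R}$. Since $\pi'(f)=0$, \eqref{eq:local} gives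
\[
\kappa(f)\Theta(b)\kappa(f)-s\kappa(f)^2=\Big(\bigoplus_{x\in Y}(\omega_x(b)-s)\pi_x(f)^2\Big)\oplus0,
\]
and by (F2) $\Delta$ maps the left side to $f\Phi(b)f-sf^2$.

\emph{Step 6: conclusion.} Choosing $\omega_x$ with $\omega_x(b)=M(x)\ge t+\varepsilon$ gives a pseudo-expectation $\Phi^+$ with $f\Phi^+(b)f\ge(t+\varepsilon)f^2$. Choosing $\omega_x$ with $\omega_x(b)=m(x)\le t$ gives $\Phi^-$ with $f\Phi^-(b)f\le tf^2$. If $\Phi^+=\Phi^-$, then $\varepsilon f^2\le0$ for all $f=f^*\in F'$, which is false since $F'\ne0$. So the pseudo-expectation is not unique, and (a) holds.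
\end{proof}

\section{Essential type I ideals}\label{sec:typeI}

We use the terminology of \cite[\S\S6.1--6.2]{Pedersen}. A positive element $x$ of a $C^*$-algebra $K$ is \emph{abelian} if $\overline{xKx}$ is abelian, and $K$ is of \emph{type~I} if every nonzero quotient of $K$ contains a nonzero abelian element. Ideals of type~I algebras are of type~I, and every $C^*$-algebra has a largest type~I ideal. An ideal $K$ of $A$ is \emph{essential} if $K\cap L\ne0$ for every nonzero ideal $L$.

\begin{proof}[Proof of \textup{(b)}$\Leftrightarrow$\textup{(c)}]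
Let $K$ be an essential type~I ideal and $L\ne0$ an ideal. Then $K\cap L$ is nonzero and of type~I, so it contains a nonzero abelian element $x$, and $\overline{x(K\cap L)x}\subseteq L$ is a nonzero abelian hereditary subalgebra of $A$ by (F5). Thus (b) holds.

Conversely assume (b), and let $K$ be the largest type~I ideal. Suppose $K^\perp\neq0$, and let $F\subseteq K^\perp$ be a nonzero abelian hereditary subalgebra of $A$. The ideal $N$ generated by $F$ is of type~I. Indeed, let $q\colon N\to N/J$ be a nonzero quotient. Then $J$ is an ideal of $A$ that does not contain $N$, so $F\not\subseteq J$ and $q(f)\ne0$ for some $f\in F_+$; and $q(f)q(N)q(f)=q(fNf)\subseteq q(F)$ is commutative, so $q(f)$ is abelian. Hence $N\subseteq K\cap K^\perp=0$, a contradiction. So $K^\perp=0$. If $L$ is an ideal with $K\cap L=0$, then $LK\subseteq K\cap L=0$ and $L\subseteq K^\perp=0$. Thus $K$ is essential.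
\end{proof}

This completes the proof of Theorem~\ref{thm:class}. Together with the theorem of Kwa\'sniewski and Meyer it shows that, for fixed $A$, aperiodicity and uniqueness of the pseudo-expectation are equivalent for all $B\supseteq A$ exactly when $A$ has an essential type~I ideal.

\begin{corollary}\label{cor:special}
Let $A$ be a unital $C^*$-algebra.
\begin{itemize}
\item[(i)] If $A$ is of type~I, in particular if $A$ is abelian, the two properties are equivalent for every $B\supseteq A$.
\item[(ii)] If $A$ is simple, they are equivalent for every $B\supseteq A$ if and only if $\dim A<\infty$.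
\end{itemize}
\end{corollary}

\begin{proof}
(i) $A$ is an essential ideal of itself, and abelian algebras are of type~I by definition. (ii) If $\dim A<\infty$, then $A\cong M_n$ and $\mathbb{C}e_{11}$ shows that (b) holds. Conversely, if (b) holds, $A$ has a nonzero abelian element $x$. Let $\pi$ be an irreducible representation on $H$; it is faithful. Since $\pi(A)$ is weakly dense in $\mathbb{B}(H)$, the commutative set $\pi(xAx)$ is weakly dense in $\pi(x)\mathbb{B}(H)\pi(x)$, which is therefore commutative; this forces $\pi(x)$ to have rank one. The elements of $A$ with compact image form a nonzero ideal, hence all of $A$. So $1_H$ is compact, $\dim H<\infty$, and $\dim A<\infty$.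
\end{proof}

\section{A counterexample with a faithful conditional expectation}\label{sec:faithful}

Let $A=M_{2^\infty}$. If the pseudo-expectation is to be faithful, $B$ cannot contain a nonzero positive element like $T$ that it annihilates. Lemma~\ref{lem:notaper} does not require positivity, so we look for a self-adjoint $b$ with $E(b)=0$ of which one \emph{corner} looks like $T$. Faithfulness will come from a standard mechanism: a vector $\Omega$ that implements $E$ and is cyclic for operators commuting with $B$. We therefore work on a Fock-type space with a left-right symmetry $J$, such that $JBJ$ commutes with $B$.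

\subsection*{The construction}
Let $\tau$ be the tracial state of $A$. It is faithful, since $\{a:\tau(a^*a)=0\}$ is a proper ideal of a simple algebra. Let $H=L^2(A,\tau)$ be the completion of $A$ for $\langle x,y\rangle=\tau(y^*x)$. Left and right multiplications by elements of $A$ are bounded on $H$ and commute, and $x\mapsto x^*$ extends to an antiunitary of $H$, since $\langle x^*,y^*\rangle=\tau(yx^*)=\langle y,x\rangle$.

Let $(h_n)_{n\in\mathbb{N}}$ be a norm-dense sequence in $\{h\in A_+ : h\text{ invertible},\ \tau(h)=1\}$. Choose $c_n>0$ with $C:=\sum_nc_n\|h_n\|<\infty$, and put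
\[
\xi_n=h_n^{1/2}\in H,\qquad s_n=c_n^{1/2}h_n^{1/2}\in A,\qquad\varphi_n(a)=\langle a\xi_n,\xi_n\rangle=\tau(ah_n).
\]
The $\xi_n$ are unit vectors with $\xi_n^*=\xi_n$, the $s_n$ are positive and invertible with $\sum_n\|s_n\|^2=C$, and $\varphi(a):=(\varphi_n(a))_n\in\ell^\infty(\mathbb{N})$.

Let $\mathcal{F}=\bigoplus_{p\ge0}\mathcal{F}_p$ with $\mathcal{F}_p=\bigoplus_{(n_1,\dots,n_p)\in\mathbb{N}^p}H^{\otimes(p+1)}$. The elementary tensor $x_0\otimes\dots\otimes x_p$ in the summand $(n_1,\dots,n_p)$ is written as a word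
\[
x_0[n_1]x_1\cdots[n_p]x_p
\]
with \emph{letters} $x_i\in H$ and \emph{labels} $n_i$; we call $p$ the \emph{level}. Thus $\mathcal{F}_0=H$; let $\Omega=1\in\mathcal{F}_0$, and let $P_p$ be the projection onto $\mathcal{F}_p$. Concatenation $x\otimes\delta_n\otimes v\mapsto x[n]v$ is a unitary from $H\otimes\ell^2(\mathbb{N})\otimes\mathcal{F}$ onto $\mathcal{F}\ominus\mathcal{F}_0$. The algebra $A$ acts by left multiplication on the first letter. This action preserves levels and labels, and it is faithful on $\mathcal{F}_0$ because $\tau$ is faithful; so we regard $A\subseteq\mathbb{B}(\mathcal{F})$.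

Define $L_nv=\xi_n[n]v$. Then $L_n^*|_{\mathcal{F}_0}=0$ and $L_n^*(x[m]v)=\delta_{nm}\langle x,\xi_n\rangle v$, so that
\begin{equation}\label{eq:LaL}
L_n^*aL_m=\delta_{nm}\varphi_n(a)1\qquad(a\in A).
\end{equation}
In particular the $L_n$ are isometries with orthogonal ranges. For $g\in\ell^\infty(\mathbb{N})$ put
\[
l_g=\sum_ng(n)L_ns_n,\qquad t_g=\sum_ng(n)L_nL_n^* .
\]
For finite $S\subseteq\mathbb{N}$ we have $\|\sum_{n\in S}g(n)L_ns_nv\|^2=\sum_{n\in S}|g(n)|^2\|s_nv\|^2\le\|g\|_\infty^2\|v\|^2\sum_{n\in S}\|s_n\|^2$, so the first series converges in norm. The second converges strongly, as the $L_nL_n^*$ are mutually orthogonal projections, and $t_g^*=t_{\bar g}$. The operator $l_g$ raises the level by one, $l_g^*$ lowers it and vanishes on $\mathcal{F}_0$, and $t_g$ preserves it and vanishes on $\mathcal{F}_0$. On words with first label $n$, $t_g$ acts as $g(n)|\xi_n\rangle\langle\xi_n|$ on the first letter; so $t_{\mathbf{1}}$, with $\mathbf{1}$ the constant sequence $1$, is the analogue of $T$.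

For real $f\in\ell^\infty(\mathbb{N})$ let $b_f=l_f+l_f^*+t_f$, a self-adjoint operator. Put $b=b_{\mathbf{1}}$, $y_n=b_{\delta_n}$, and
\[
B=C^*(A,\,b,\,y_1,y_2,\dots),
\]
which is separable. Note that $b_f=\sum_nf(n)y_n$ strongly, and that with $U_n=L_n+s_n$,
\begin{equation}\label{eq:yn}
y_n=L_ns_n+s_nL_n^*+L_nL_n^*=U_nU_n^*-s_n^2 .
\end{equation}
So the projection $L_nL_n^*$, whose compression to $\mathcal{F}_0$ is zero, has been replaced by $U_nU_n^*$, whose compression to $\mathcal{F}_0$ is the invertible element $s_n^2$.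

\subsection*{The expectation and its uniqueness}
It is convenient to compute in a larger algebra with simple relations. Let $\mathcal{E}$ be the $*$-algebra generated by $A$ and all $l_g,t_g$; then $B\subseteq\overline{\mathcal{E}}$. By \eqref{eq:LaL}, $l_f^*aL_m=\overline{f(m)}\varphi_m(a)s_m$ and $t_faL_m=f(m)\varphi_m(a)L_m$. Multiplying on the right by $g(m)s_m$ or by $g(m)L_m^*$ and summing over $m$, and using $\overline{\varphi(a)}=\varphi(a^*)$, we get for $a\in A$
\begin{equation}\label{eq:relations}
\begin{aligned}
l_f^*al_g&=\sum_m\overline{f(m)}g(m)\varphi_m(a)s_m^2\in A,&\qquad t_fal_g&=l_{fg\varphi(a)},\\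
l_f^*at_g&=\big(l_{f\bar g\varphi(a^*)}\big)^*,&t_fat_g&=t_{fg\varphi(a)} .
\end{aligned}
\end{equation}
The first sum converges in norm because $\sum_m\|s_m\|^2<\infty$.

\begin{lemma}\label{lem:normal}
$\mathcal{E}$ is the linear span of $A$ and of the elements $al_gZ$, $Zl_g^*a$, $at_ga'$ with $a,a'\in A$, $g\in\ell^\infty(\mathbb{N})$, $Z\in\mathcal{E}$.
\end{lemma}

\begin{proof}
$\mathcal{E}$ is spanned by products $a_0\sigma_1a_1\cdots\sigma_qa_q$ with $a_i\in A$ and each symbol $\sigma_i$ of type $l$, $l^*$ or $t$. We use induction on $q$. For $q=0$ the product is in $A$. If $q=1$, or $\sigma_1$ has type $l$, or $\sigma_q$ has type $l^*$, it has one of the listed forms. Otherwise $q\ge2$, $\sigma_1$ has type $t$ or $l^*$, and $\sigma_q$ has type $l$ or $t$. Let $j\ge2$ be least such that $\sigma_j$ has type $l$ or $t$. Then $\sigma_{j-1}$ has type $t$ or $l^*$: by assumption if $j=2$, and by minimality of $j$ if $j>2$. So $\sigma_{j-1}a_{j-1}\sigma_j$ is one of the four products in \eqref{eq:relations}, and it equals an element of $A$ or a single symbol. This lowers $q$.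
\end{proof}

For $x\in\overline{\mathcal{E}}$ let $E(x)=P_0x|_{\mathcal{F}_0}\in\mathbb{B}(H)$, a ucp map. Identifying $A$ with its image in $\mathbb{B}(H)$, we have $E(a)=a$. On the other three types $E$ vanishes: $P_0al_g=aP_0l_g=0$, and $l_g^*a$ and $t_ga'$ vanish on $\mathcal{F}_0$. By Lemma~\ref{lem:normal} and continuity $E$ maps $\overline{\mathcal{E}}$ into $A$. Hence $E|_B$ is a conditional expectation, and $E(b)=0$.

\begin{lemma}\label{lem:converge}
$\|\psi_k(x)-E(x)\|\to0$ for every $x\in\overline{\mathcal{E}}$.
\end{lemma}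

\begin{proof}
Since $\psi_k$ and $E$ are linear and contractive, it suffices to treat the spanning elements of Lemma~\ref{lem:normal}. For $x\in A$ we know $\psi_k(x)\to x$. For the other types we show $\psi_k(x)\to0$. Write $v_1,\dots,v_N$ for the family $v^{(k)}$.

Let $x=al_gZ$. Then $\psi_k(x)=\mathcal{R}\mathcal{C}$, with the row $\mathcal{R}=[v_i^*al_g]_i$ and the column $\mathcal{C}=[Zv_i]_i$. We have $\|\mathcal{C}\|^2=\|\psi_k(Z^*Z)\|\le\|Z\|^2$. By \eqref{eq:relations},
\[
\mathcal{R}^*\mathcal{R}=\big[l_g^*a^*v_iv_j^*al_g\big]_{i,j}=\sum_n|g(n)|^2\,G_n\otimes s_n^2,\qquad G_n=\big[\langle v_j^*a\xi_n,v_i^*a\xi_n\rangle\big]_{i,j}.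
\]
In the notation of Lemma~\ref{lem:rankone}, for left multiplication on $H$, $G_n=W_{a\xi_n}^*W_{a\xi_n}$, so $\|G_n\|\le2^{-k}\|a\|^2$ by \eqref{eq:mu}. Hence $\|\mathcal{R}\|^2\le2^{-k}C\|g\|_\infty^2\|a\|^2$ and $\psi_k(x)\to0$. The adjoint of $Zl_g^*a$ is of the type just treated, and $\psi_k$ preserves adjoints.

Let $x=at_ga'$. Both $x$ and $\psi_k(x)$ vanish on $\mathcal{F}_0$ and preserve the first label. On words with first label $n$, $x$ acts on the first letter as $g(n)|a\xi_n\rangle\langle a'^*\xi_n|$, and $\psi_k(x)$ acts on the first letter as $g(n)\sum_iv_i^*|a\xi_n\rangle\langle a'^*\xi_n|v_i$. Lemma~\ref{lem:rankone} and \eqref{eq:mu} give $\|\psi_k(x)\|\le2^{-k}\|g\|_\infty\|a\|\|a'\|\to0$.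
\end{proof}

By Lemma~\ref{lem:converge} and Corollary~\ref{cor:average}, every pseudo-expectation $\Phi$ for $A\subseteq B$ satisfies $\Phi(x)=E(x)$ for all $x\in B$. So $E|_B$ is the unique pseudo-expectation.

\subsection*{Failure of aperiodicity}
Let $d\in A^1_+$. Since $d$ preserves levels and $l_{\mathbf{1}},l_{\mathbf{1}}^*$ change them, $P_1dbdP_1=dt_{\mathbf{1}}dP_1$, which on words with label $n$ acts as $|d\xi_n\rangle\langle d\xi_n|$ on the first letter. Hence
\[
\|dbd\|\ge\sup_n\|d\xi_n\|^2=\sup_n\tau(h_nd^2).
\]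
Every $h\in A_+$ with $\tau(h)=1$ is the norm limit of the invertible elements $(h+\delta)/(1+\delta)$ as $\delta\downarrow0$, hence lies in the closure of $\{h_n\}$. So the supremum is at least $\tau(hd^2)$. Let $\eta\in(0,1)$ and let $f\ge0$ be continuous on $[0,1]$, supported in $[1-\eta,1]$, with $f(1)>0$. Then $f(d)\ne0$, since $1$ is in the spectrum of $d$, and $\tau(f(d))>0$ by faithfulness. For $h=f(d)/\tau(f(d))$ we have $hd^2\ge(1-\eta)^2h$, so $\tau(hd^2)\ge(1-\eta)^2$. Therefore $\|dbd\|\ge1$. As $E(b)=0$, Lemma~\ref{lem:notaper} with $D=A$ shows that $A\subseteq B$ is not aperiodic.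

\subsection*{Faithfulness}
Let $J$ be the antiunitary that reverses words,
\[
J(x_0[n_1]x_1\cdots[n_p]x_p)=x_p^*[n_p]\cdots x_1^*[n_1]x_0^* .
\]
Then $J^2=1$, $J\Omega=\Omega$, and $S\mapsto JSJ$ is a conjugate-linear, multiplicative, adjoint-preserving and strongly continuous map on $\mathbb{B}(\mathcal{F})$. For $a\in A$ the operator $a^{\mathrm{r}}:=Ja^*J$ is right multiplication by $a$ on the last letter, and $(a^{\mathrm{r}})^*=(a^*)^{\mathrm{r}}$. Since $\xi_n^*=\xi_n$, the operator $R_n:=JL_nJ$ is given by $R_nv=v[n]\xi_n$. Let $e_n$ be the rank-one projection of $\mathcal{F}$ onto $\mathbb{C}\xi_n\subseteq\mathcal{F}_0$. Left and right operators interact only where the first and the last letter can meet, and the next lemma shows that exactly one commutator survives.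

\begin{lemma}\label{lem:comm}
Let $a,a'\in A$ and $n,m\in\mathbb{N}$.
\begin{itemize}
\item[(i)] $a'^{\mathrm{r}}$ commutes with $a,L_n,L_n^*$, and $a$ commutes with $R_m,R_m^*$.
\item[(ii)] $L_nR_m=R_mL_n$.
\item[(iii)] $L_n^*R_m-R_mL_n^*=\delta_{nm}e_n=R_m^*L_n-L_nR_m^*$.
\end{itemize}
\end{lemma}

\begin{proof}
(i) On $\mathcal{F}_0$ we have $(ax)a'=a(xa')$, and on $\mathcal{F}_p$ with $p\ge1$ the operators $a$ and $a'^{\mathrm{r}}$ act on different letters. The words $v$ and $\xi_n[n]v$ have the same last letter, so $L_n$ commutes with every $a'^{\mathrm{r}}$; taking adjoints, so does $L_n^*$. Conjugation by $J$ gives the statements on $R_m,R_m^*$.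

(ii) Both sides map $v$ to $\xi_n[n]v[m]\xi_m$.

(iii) On a vector $x[k]v$ of level at least one, both $L_n^*R_m$ and $R_mL_n^*$ give $\delta_{nk}\langle x,\xi_n\rangle v[m]\xi_m$. For $x\in\mathcal{F}_0$ we have $R_mL_n^*x=0$ and $L_n^*R_mx=L_n^*(x[m]\xi_m)=\delta_{nm}\langle x,\xi_n\rangle\xi_n$. This is the first equality; the second is its adjoint.
\end{proof}

\begin{lemma}\label{lem:JBJ}
$JBJ$ commutes with $B$.
\end{lemma}

\begin{proof}
Put $V_m=JU_mJ=R_m+s_m^{\mathrm{r}}$, so that $Jy_mJ=V_mV_m^*-(s_m^2)^{\mathrm{r}}$ by \eqref{eq:yn}. We first show that $y_n$ commutes with $Jy_mJ$. Write $U=U_n$, $V=V_m$, $e=\delta_{nm}e_n$. By Lemma~\ref{lem:comm}(i), $s_n^2$ commutes with $Jy_mJ$ and $(s_m^2)^{\mathrm{r}}$ commutes with $UU^*$, so it suffices to show that $UU^*$ commutes with $VV^*$. Expanding $U=L_n+s_n$ and $V=R_m+s_m^{\mathrm{r}}$, Lemma~\ref{lem:comm} gives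
\[
UV=VU,\qquad U^*V^*=V^*U^*,\qquad U^*V=VU^*+e,\qquad V^*U=UV^*+e .
\]
Hence $UU^*VV^*=UVU^*V^*+UeV^*$ and $VV^*UU^*=VUV^*U^*+VeU^*$. The first terms agree, so
\[
UU^*VV^*-VV^*UU^*=UeV^*-VeU^* .
\]
For $n\ne m$ this is zero. For $n=m$ it equals $|U\xi_n\rangle\langle V\xi_n|-|V\xi_n\rangle\langle U\xi_n|$, and
\[
U\xi_n=\xi_n[n]\xi_n+s_n\xi_n,\qquad V\xi_n=\xi_n[n]\xi_n+\xi_ns_n .
\]
These vectors are equal, because $s_n\xi_n=c_n^{1/2}h_n=\xi_ns_n$ in $H$.

By Lemma~\ref{lem:comm}(i), moreover, $A$ commutes with $JAJ$ and with each $Jy_mJ$, and $JAJ$ commutes with each $y_n$. So every element of $A\cup\{y_n\}_n$ commutes with every element of $JAJ\cup\{Jy_mJ\}_m$. Commutants are strongly closed, and $b=\sum_ny_n$, $JbJ=\sum_mJy_mJ$ strongly; so we may adjoin first $JbJ$ to the second set and then $b$ to the first. The two sets are then self-adjoint and generate $B$ and $JBJ$.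
\end{proof}

\begin{lemma}\label{lem:cyclic}
$\Omega$ is cyclic for $B$.
\end{lemma}

\begin{proof}
Let $\mathcal{K}=\overline{B\Omega}$, a closed $B$-invariant subspace. It contains $\overline{A\Omega}=\mathcal{F}_0$. Suppose $\mathcal{F}_0,\dots,\mathcal{F}_p\subseteq\mathcal{K}$ and let $v\in\mathcal{F}_p$. The vector $s_nL_n^*v+L_nL_n^*v$ has components of level at most $p$, so by \eqref{eq:yn}
\[
\xi_n[n](s_nv)=L_ns_nv=y_nv-s_nL_n^*v-L_nL_n^*v\in\mathcal{K}.
\]
Since $s_n$ is invertible, $s_nv$ ranges over all of $\mathcal{F}_p$. Applying $a\in A$ gives $(a\xi_n)[n]u\in\mathcal{K}$ for all $u\in\mathcal{F}_p$. Since $h_n^{1/2}$ is invertible, $A\xi_n=Ah_n^{1/2}=A$ is dense in $H$. The vectors $x[n]u$ span a dense subspace of $\mathcal{F}_{p+1}$, so $\mathcal{F}_{p+1}\subseteq\mathcal{K}$. By induction $\mathcal{K}=\mathcal{F}$.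
\end{proof}

Now let $x\in B$ with $E(x^*x)=0$. Then $\|x\Omega\|^2=\langle E(x^*x)\Omega,\Omega\rangle=0$. For $y\in JBJ$, Lemma~\ref{lem:JBJ} gives $xy\Omega=yx\Omega=0$. The subspace $JBJ\Omega=JB\Omega$ is dense by Lemma~\ref{lem:cyclic}, so $x=0$. Thus $E$ is faithful on $B$, and the proof of Theorem~\ref{thm:faithful} is complete.

\begin{remark}
The elements $s_n$ are needed for cyclicity: without them the generators would be $A$ and operators $t_g$, which leave $\mathcal{F}_0$ invariant. Their form is dictated by Lemma~\ref{lem:JBJ}, which needs $s_n\xi_n=\xi_ns_n$. The expectation $E$ is not faithful on the auxiliary algebra $\overline{\mathcal{E}}$, which contains the projection $t_{\mathbf{1}}$; this is why $B$ is generated by the combinations $b_f$ rather than by their three parts.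
\end{remark}

\begin{thebibliography}{9}

\bibitem{Pedersen}
Pedersen, \emph{$C^*$-algebras and their automorphism groups}.

\bibitem{Zarikian}
Vrej Zarikian, \emph{Unique Pseudo-Expectations for Dynamical $C^*$-Inclusions}, arXiv:2608.00392 (2026).

\end{thebibliography}
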